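\title{Simply connected complete Chern-flat manifolds\\ that are neither Stein nor Lie groups}

\begin{abstract}
Must a simply connected, complete, noncompact Hermitian manifold with vanishing Chern curvature be Stein, and must it be biholomorphic to a complex Lie group? We show that both answers are negative. If $Q\subset\mathbb C^3$ is the affine quadric surface, then $Q\times\mathbb C$ is a Stein example with $\pi_2=\mathbb Z$, and there are five-dimensional examples fibered in elliptic curves over $Q\times Q$. More generally, every connected abelian complex Lie group of positive dimension is the fiber of such an example over a power of $Q$, and every quotient of a simply connected compact Lie group by a closed connected subgroup is the homotopy type of a Stein example. In the other direction, these manifolds always carry nonconstant holomorphic functions, contain no rational curves, and in dimension two contain no compact curves.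
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a complex manifold of dimension $n$ (manifolds are connected throughout) and let $g$ be a Hermitian metric on its holomorphic tangent bundle $T^{1,0}M$. The \emph{Chern connection} of $g$ is the unique connection $\nabla$ on $T^{1,0}M$ that is compatible with $g$ and satisfies $\nabla^{0,1}=\bar\partial$. The Hermitian manifold $(M,g)$ is \emph{Chern-flat} if the curvature of $\nabla$ vanishes identically, and \emph{complete} if the underlying Riemannian metric is complete.

A complex manifold is \emph{complex parallelizable} if it has $n$ global holomorphic vector fields that form a frame of $T^{1,0}M$ at every point. By Boothby, every Chern-flat manifold is covered by a complex parallelizable manifold. On a simply connected manifold the link is direct (Lemma~\ref{lem:frame}): a Chern-flat metric has a global $\nabla$-parallel unitary frame $e_1,\dots,e_n$, which is holomorphic, and conversely declaring a holomorphic frame unitary defines a Chern-flat metric. The brackets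
\[
[e_i,e_j]=\sum_k c_{ij}^k\,e_k
\]
define holomorphic functions $c_{ij}^k$, the \emph{structure functions} of the frame.

The basic examples are complex Lie groups with left-invariant Hermitian metrics. They are complete, because left translations act transitively by isometries, and Chern-flat, with a left-invariant unitary frame whose structure functions are constant. These are not the only examples: it is known that $\mathbb C^2$ carries complete Chern-flat metrics that are not holomorphically isometric to any complex Lie group with a left-invariant metric (see Example~\ref{ex:C2}). There, however, only the metric is new; the complex manifold is still a Lie group, and it is still Stein. Recall that $M$ is \emph{holomorphically convex} if for every compact $S\subset M$ the hull $\{p\in M:\ |f(p)|\le\sup_S|f|\text{ for all }f\in\mathcal O(M)\}$ is compact, where $\mathcal O(M)$ is the ring of holomorphic functions, and \emph{Stein} if in addition $\mathcal O(M)$ separates points. The following question comes from the work of Miao, Wu and Yang \cite{MWY}.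

\begin{quote}
\textbf{Question.} Let $(M,g)$ be a simply connected, complete, noncompact Chern-flat Hermitian manifold. Is $M$ necessarily Stein? Does the complex manifold $M$ admit the structure of a complex Lie group?
\end{quote}

The two parts are linked: a simply connected complex Lie group is Stein \cite{MM}, so a positive answer to the second part would give a positive answer to the first. The hypotheses exclude cheap counterexamples. Without simple connectivity, the product of $\mathbb C$ with an elliptic curve, with a flat metric, is not Stein. Without completeness, $\mathbb C^n\setminus\{0\}$ with $n\ge2$ and the Euclidean metric is simply connected and not Stein, since by Hartogs extension the hull of the unit sphere is the punctured closed ball. With all hypotheses in place, the first cases one can test suggest a positive answer: $M\cong\mathbb C$ if $n=1$, and $M\cong\mathbb C^n$ if $g$ is K\"ahler (Theorem~\ref{thm:D} and Remark~\ref{rem:kahler}). Nevertheless both answers are negative.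

On $\mathbb C^N$ let $a\cdot b=\sum a_ib_i$ be the complex \emph{bilinear} product, $|a|$ the Hermitian norm and $\varepsilon_1,\dots,\varepsilon_N$ the standard basis. On $\mathbb C^3$ let $\times$ be the complex bilinear cross product. Put
\[
Q=\{x\in\mathbb C^3:\ x\cdot x=1\},
\]
and let $L_i$ be the rotation field $x\mapsto\varepsilon_i\times x$ on $Q$.

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(1)] For every $\tau\in\mathbb C\setminus\mathbb R$ there is a simply connected noncompact complex manifold $P_\tau$ of dimension $5$ with a complete Chern-flat Hermitian metric that contains the elliptic curve $E_\tau=\mathbb C/(\mathbb Z+\tau\mathbb Z)$ as a compact complex submanifold. The manifold $P_\tau$ is not Stein, and it is not biholomorphic to any complex Lie group.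
\item[(2)] The Stein threefold $Q\times\mathbb C$, with coordinates $(x,t)$, is simply connected and carries a complete Chern-flat metric for which the frame $e_i=L_i+x_i\,\partial_t$ $(i=1,2,3)$ is unitary. It has $\pi_2=\mathbb Z$, so it is not even homotopy equivalent to a Lie group.
\item[(3)] Taking products with flat $\mathbb C^j$ gives examples that are not Stein in every dimension $\ge5$, and Stein examples that are not Lie groups in every dimension $\ge3$.
\end{enumerate}
\end{theorem}

Thus the second part of the question has a negative answer even for Stein manifolds. The manifolds $P_\tau$ belong to a larger family. Every connected abelian complex Lie group has the form $\mathbb C^k/\Gamma$ with $\Gamma$ a discrete subgroup.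

\begin{theorem}\label{thm:B}
Let $F=\mathbb C^k/\Gamma$ be a connected abelian complex Lie group with $k\ge1$, let $\Gamma$ be generated by $r$ elements, and let $m\ge\max(r,1)$. There is a simply connected complete Chern-flat manifold of dimension $2m+k$ that is a holomorphic principal $F$-bundle over $Q^m$. It is not Stein if $F$ is not Stein. Consequently:
\begin{enumerate}
\item[(a)] every complex torus is a complex submanifold of a simply connected complete Chern-flat manifold;
\item[(b)] there are uncountably many pairwise non-biholomorphic manifolds among the five-dimensional $P_\tau$;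
\item[(c)] there is a simply connected complete Chern-flat manifold of dimension $8$ that is not holomorphically convex.
\end{enumerate}
\end{theorem}

The threefold $Q\times\mathbb C$, which is homotopy equivalent to $S^2$, generalizes in a different direction.

\begin{theorem}\label{thm:C}
Let $K$ be a simply connected compact Lie group and $L$ a closed connected subgroup. There is a simply connected Stein complete Chern-flat manifold of complex dimension $\dim_{\mathbb R}K$ that is homotopy equivalent to $K/L$.
\end{theorem}

Some features of simply connected complex Lie groups do survive.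

\begin{theorem}\label{thm:D}
Let $(M,g)$ be a simply connected complete Chern-flat manifold of dimension $n\ge1$.
\begin{enumerate}
\item[(i)] $(M,g)$ is holomorphically isometric to a complex Lie group with a left-invariant metric if and only if the structure functions of a parallel frame are constant.
\item[(ii)] $M$ has nonconstant holomorphic functions; in particular, $M$ is noncompact.
\item[(iii)] Every holomorphic map to $M$ from a compact connected complex manifold $Z$ with $H^0(Z,\Omega^1)=0$, for example from $\mathbb P^1$, is constant.
\item[(iv)] If $n=1$, then $M\cong\mathbb C$. If $n=2$, then $M$ contains no compact analytic subset of positive dimension.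
\end{enumerate}
\end{theorem}

We do not settle whether $M\cong\mathbb C^2$ always holds when $n=2$, nor whether examples that are not Stein exist for $n=2,3,4$.

Section~\ref{sec:frames} translates the metric conditions into conditions on a holomorphic frame. Section~\ref{sec:quadric} treats $Q\times\mathbb C$, where the idea of all the constructions can be seen by hand. Sections~\ref{sec:bundles}, \ref{sec:isotropy} and~\ref{sec:restrictions} prove Theorems~\ref{thm:B}, \ref{thm:C} and~\ref{thm:D}, and the proof of Theorem~\ref{thm:A} is completed in Section~\ref{sec:bundles}.

\section{Chern-flat metrics as holomorphic frames}\label{sec:frames}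

A holomorphic vector field is a holomorphic section of $T^{1,0}M$. For a real curve $\gamma(s)$ in $M$ we write $\dot\gamma^{1,0}$ for the $(1,0)$-part of its velocity, so that $\frac{d}{ds}f(\gamma)=\dot\gamma^{1,0}f$ for holomorphic $f$; in $\mathbb C^N$ it is the usual velocity vector $\dot\gamma\in\mathbb C^N$. We normalize the Riemannian metric of $g$ so that a real tangent vector whose $(1,0)$-part is $\sum u_ie_i$, in a unitary frame, has length $|u|$.

\begin{lemma}\label{lem:frame}
\begin{enumerate}
\item[(a)] Let $e_1,\dots,e_n$ be a holomorphic frame of $T^{1,0}M$ and let $g$ be the Hermitian metric for which it is unitary. Then $g$ is Chern-flat and the $e_i$ are parallel.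
\item[(b)] Let $(M,g)$ be simply connected and Chern-flat. Then $M$ has a global parallel unitary frame. Parallel frames are holomorphic, and any two of them differ by a constant invertible matrix.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In a holomorphic frame with Gram matrix $h$, the Chern connection has connection matrix $\partial h\cdot h^{-1}$. Here $h$ is the identity, so the connection matrix vanishes: the frame is parallel and the curvature is zero.

(b) For a flat connection on a simply connected manifold, parallel transport does not depend on the path, so a unitary basis at one point extends to a global parallel frame, which is unitary because $\nabla$ is compatible with $g$. A parallel section $e$ satisfies $\bar\partial e=\nabla^{0,1}e=0$. If $e_i'=\sum a_{ij}e_j$ and both frames are parallel, then $0=\nabla e_i'=\sum da_{ij}\otimes e_j$.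
\end{proof}

In particular, constancy of the structure functions does not depend on the choice of the parallel frame.

Flatness thus costs nothing once a frame is given, and the difficulty in every construction is completeness. Along a Riemannian geodesic the coefficient vector $u$ of the velocity in the unitary frame has constant norm, but we have no other information on it. It is therefore convenient to test completeness on all curves with bounded coefficients. The following notion also makes sense for families of fields that are not frames, which we need for induction.

\begin{definition}\label{def:confining}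
Let $X_1,\dots,X_N$ be holomorphic vector fields on a complex manifold $B$. A smooth curve $\gamma\colon[0,s_0)\to B$ with $s_0<\infty$ is \emph{steered} by $(X_i)$ if $\dot\gamma^{1,0}=\sum u_i(s)X_i(\gamma)$ for a smooth bounded function $u\colon[0,s_0)\to\mathbb C^N$. The family $(X_i)$ is \emph{confining} if every steered curve has relatively compact image.
\end{definition}

\begin{lemma}\label{lem:complete}
Let $e_1,\dots,e_n$ be a holomorphic frame that is unitary for $g$. Then $g$ is complete if and only if $(e_i)$ is confining.
\end{lemma}

\begin{proof}
Suppose that $(e_i)$ is confining, and that a unit speed geodesic is defined on $[0,s_0)$ with $s_0<\infty$. It is steered, with $|u|=1$, so its image lies in a compact set, and a geodesic that stays in a compact set extends beyond $s_0$. Hence $g$ is geodesically complete, and complete by the Hopf--Rinow theorem. Conversely, a steered curve has finite length, so it lies in a closed metric ball, which is compact if $g$ is complete.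
\end{proof}

To prove confinement we use Gronwall's inequality in the following form: if $w\colon[0,s_0)\to\mathbb C^N$ is smooth, $s_0<\infty$ and $|\dot w|\le C(1+|w|)$, then $w$ is bounded.

\begin{example}\label{ex:C2}
On $\mathbb C^2$ with coordinates $(z,w)$ take $e_1=\partial_z$ and $e_2=e^{z^2}\partial_w$. A steered curve satisfies $\dot z=u_1$ and $\dot w=u_2e^{z^2}$. The first equation bounds $z$ on $[0,s_0)$, and then the second bounds $\dot w$, hence $w$. So the frame defines a complete Chern-flat metric. Since $[e_1,e_2]=2z\,e_2$, Theorem~\ref{thm:D}(i) shows that this metric is not holomorphically isometric to a left-invariant metric on a complex Lie group.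
\end{example}

Every completeness proof below has this triangular shape: the projection of a steered curve to a base is confined first, and then the equation in the fiber has bounded coefficients.

We shall use the following standard facts.
\begin{enumerate}
\item[(F1)] $\mathbb C^N$ is Stein; products of Stein manifolds and closed complex submanifolds of Stein manifolds are Stein.
\item[(F2)] A holomorphic function is constant on every compact connected analytic subset (maximum principle). Since functions on a Stein manifold separate points, a Stein manifold contains no compact analytic subset of positive dimension.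
\item[(F3)] A simply connected complex Lie group $G$ is Stein (Matsushima--Morimoto \cite{MM}). Indeed, by the Levi--Malcev decomposition $G\cong R\times S$ as complex manifolds, where the radical $R$ is simply connected and solvable, hence biholomorphic to some $\mathbb C^k$, and $S$ is simply connected and semisimple, hence an affine algebraic group.
\item[(F4)] Every Lie group has $\pi_2=0$ (\'E.~Cartan).
\item[(F5)] A fiber bundle $M\to B$ with connected fiber $F$ has an exact sequence
\[
\pi_2(M)\to\pi_2(B)\xrightarrow{\ \partial\ }\pi_1(F)\to\pi_1(M)\to\pi_1(B)\to1,
\]
which is natural with respect to maps of bundles.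
\end{enumerate}

\section{The quadric and the threefold $Q\times\mathbb C$}\label{sec:quadric}

The polynomial identities of the real cross product hold over $\mathbb C$; we use $a\cdot(b\times c)=\det(a,b,c)$ and $a\times(b\times c)=(a\cdot c)\,b-(a\cdot b)\,c$. Lagrange's identity
\[
|a\times b|^2=\sum_{i<j}|a_ib_j-a_jb_i|^2=|a|^2|b|^2-\Bigl|\sum a_i\bar b_i\Bigr|^2
\]
gives $|a\times b|\le|a||b|$.

The quadric $Q$ is a closed complex submanifold of $\mathbb C^3$ of dimension $2$, with $T^{1,0}_xQ=\{v:\ x\cdot v=0\}$; it is Stein by (F1). Writing $x=x'+ix''$ with $x',x''\in\mathbb R^3$, the equation $x\cdot x=1$ reads $|x'|^2=1+|x''|^2$ and $x'\cdot x''=0$. So $x\mapsto(x'/|x'|,x'')$ is a diffeomorphism $Q\cong TS^2$. In particular $Q$ is homotopy equivalent to $S^2$: it is simply connected, and $\pi_2(Q)=\mathbb Z$.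

For $a\in\mathbb C^3$ let $L_a$ be the field $x\mapsto a\times x$, so that $L_a=\sum a_iL_i$. It is tangent to $Q$ because $x\cdot(a\times x)=0$. The fields $L_1,L_2,L_3$ are confining: a steered curve satisfies $\dot x=u\times x$, so $|\dot x|\le|u||x|$ and $x$ is bounded by Gronwall's inequality, and $Q$ is closed in $\mathbb C^3$. But three fields on a surface are one too many for a frame. For $x\in Q$ the triple product formula gives
\begin{equation}\label{eq:split}
a=x\times(a\times x)+(a\cdot x)\,x\qquad(a\in\mathbb C^3).
\end{equation}
Hence $L_a(x)=0$ if and only if $a\in\mathbb Cx$: at each point the three fields satisfy exactly one linear relation, $\sum x_iL_i=0$, and they span the tangent plane. Formula \eqref{eq:split} also shows how to repair this. The vector $a\times x$ determines $a$ up to the single number $a\cdot x$, so we add one dimension and record that number as the velocity in the new direction.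

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
On $Q\times\mathbb C$ put $e_a=L_a+(a\cdot x)\,\partial_t=\sum a_ie_i$. By \eqref{eq:split}, the linear map $\mathbb C^3\to T^{1,0}_xQ\oplus\mathbb C$, $a\mapsto(a\times x,\ a\cdot x)$, is injective, so $e_1,e_2,e_3$ is a holomorphic frame of the threefold $Q\times\mathbb C$. The same formula inverts the map: the dual coframe is the $\mathbb C^3$-valued form $x\times dx+x\,dt$, and the metric making the frame unitary is $|x\times dx+x\,dt|^2$. It is Chern-flat by Lemma~\ref{lem:frame}(a).

A steered curve satisfies $\dot x=u\times x$ and $\dot t=u\cdot x$. We have seen that $x$ stays in a compact subset of $Q$; then $|\dot t|\le|u||x|$ is bounded, and so is $t$. By Lemma~\ref{lem:complete} the metric is complete.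

The manifold $Q\times\mathbb C$ is a closed submanifold of $\mathbb C^4$, hence Stein, and it is homotopy equivalent to $S^2$, hence simply connected with $\pi_2=\mathbb Z$. By (F4) it is not homotopy equivalent to a Lie group.
\end{proof}

The equation $x\cdot x=1$ entered through \eqref{eq:split}: the vector $x$ of coefficients of the relation is not isotropic, so that $\sum x_ie_i=(x\cdot x)\,\partial_t=\partial_t\neq0$. On the cone $x\cdot x=0$ the same fields satisfy $\sum x_ie_i=0$ and are nowhere a frame.

It is instructive to compute the structure functions. The Jacobi identity for $\times$ gives $[L_a,L_b](x)=b\times(a\times x)-a\times(b\times x)=-(a\times b)\times x$, and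
\[
L_a(b\cdot x)-L_b(a\cdot x)=b\cdot(a\times x)-a\cdot(b\times x)=-2\,(a\times b)\cdot x .
\]
Therefore $[e_a,e_b]=-e_{a\times b}-\bigl((a\times b)\cdot x\bigr)\partial_t$, and with $\partial_t=\sum x_ke_k$,
\[
[e_1,e_2]=-x_1x_3\,e_1-x_2x_3\,e_2-(1+x_3^2)\,e_3 .
\]
The structure functions are not constant, as Theorem~\ref{thm:D}(i) requires.

\section{Principal bundles over powers of the quadric}\label{sec:bundles}

To obtain an example that is not Stein, we want to replace the factor $\mathbb C$ by a compact fiber, such as an elliptic curve $E$. The product $Q\times E$ is not simply connected, so the fibration must be twisted in such a way that the boundary map $\partial$ in (F5) kills the fundamental group of the fiber. Since $\pi_1(E)=\mathbb Z^2$ and $\pi_2(Q)=\mathbb Z$, one copy of $Q$ is not enough; in general, if a bundle over $Q^m$ with fiber $F=\mathbb C^k/\Gamma$ is simply connected, then $\pi_2(Q^m)=\mathbb Z^m$ maps onto $\pi_1(F)=\Gamma$, which explains the hypothesis on $m$ in Theorem~\ref{thm:B}. This raises three problems. On $Q^m$ the $3m$ rotation fields satisfy $m$ relations, while the fiber may have only one dimension to absorb them. On a twisted bundle the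 fields of the base must be lifted, which requires a holomorphic connection. And the twisting must realize a prescribed surjection $\mathbb Z^m\to\Gamma$. We solve these problems in turn.

\subsection{Vector fields on $Q^m$ with a single relation}

To pass from $Q^m$ to $Q^m\times Q$ without creating a second relation, we let the rotation field $L_3$ of the new factor play the role of $\partial_t$ and absorb the relation on $Q^m$. The only relation that remains is then the one among $L_1,L_2,L_3$ on the new factor.

\begin{lemma}\label{lem:fields}
Let $m\ge1$ and $N=2m+1$. There are holomorphic vector fields $X_1,\dots,X_N$ on $Q^m$ and a holomorphic map $\kappa\colon Q^m\to\mathbb C^N$ such that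
\begin{enumerate}
\item[(1)] for $b\in Q^m$ and $a\in\mathbb C^N$, $\ \sum a_iX_i(b)=0$ if and only if $a\in\mathbb C\,\kappa(b)$;
\item[(2)] $\kappa\cdot\kappa=1$;
\item[(3)] the family $(X_i)$ is confining.
\end{enumerate}
In particular the $X_i(b)$ span a space of dimension $N-1=2m$, that is, all of $T^{1,0}_bQ^m$.
\end{lemma}

\begin{proof}
For $m=1$ take $X_i=L_i$ and $\kappa(x)=x$; the three properties were proved in Section~\ref{sec:quadric}. Suppose that $X_i$ and $\kappa$ are given on $Q^m$, let $(b,y)$ denote a point of $Q^m\times Q$, and write $L_a^{(y)}$ for the rotation fields of the last factor. Put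
\[
X_i'=X_i+\kappa_i(b)L_3^{(y)}\ \ (i\le N),\qquad X'_{N+1}=L_1^{(y)},\qquad X'_{N+2}=L_2^{(y)},
\]
and $\kappa'(b,y)=(y_3\,\kappa(b),\,y_1,\,y_2)\in\mathbb C^{N+2}$. Then $\kappa'\cdot\kappa'=y_3^2+y_1^2+y_2^2=1$, which is (2).

For $a\in\mathbb C^{N+2}$ let $a^-=(a_1,\dots,a_N)$. The components of $\sum a_iX'_i$ along $Q^m$ and along $Q$ are
\begin{equation}\label{eq:components}
\sum_{i\le N}a_iX_i(b)\qquad\text{and}\qquad w\times y,\quad\text{where } w=\bigl(a_{N+1},\,a_{N+2},\,a^-\cdot\kappa(b)\bigr).
\end{equation}
If both vanish, then $a^-=\lambda\kappa(b)$ for some $\lambda$, so $a^-\cdot\kappa(b)=\lambda$ by (2) for $\kappa$, and $w=(a_{N+1},a_{N+2},\lambda)=\mu y$ for some $\mu$. Thus $a=(\mu y_3\kappa,\mu y_1,\mu y_2)=\mu\kappa'$. Conversely, for $a=\kappa'$ the first component is $y_3\sum\kappa_iX_i=0$ and $w=y$, so the second is $y\times y=0$. This proves (1).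

For (3), let $(b(s),y(s))$ be steered by $(X_i')$ with coefficients $u$. By \eqref{eq:components}, $b$ is steered by $(X_i)$, so it stays in a compact set and $\kappa(b(s))$ is bounded. Then $\dot y=w\times y$ with $w=(u_{N+1},u_{N+2},u^-\cdot\kappa(b))$ bounded, so $y$ is bounded by Gronwall's inequality and stays in a compact subset of $Q$.
\end{proof}

\subsection{Lifting to a bundle with connection}

Let $F=\mathbb C^k/\Gamma$, written additively, and let $dz$ be the $\mathbb C^k$-valued invariant form on $F$ induced by the coordinate $z$ of $\mathbb C^k$. Let $\pi\colon M\to B$ be a holomorphic principal $F$-bundle, and let $R_1,\dots,R_k$ be the holomorphic vector fields on $M$ that generate the action of $F$ in the directions $\varepsilon_1,\dots,\varepsilon_k$; they frame the tangent spaces of the fibers. A \emph{holomorphic connection} is an $F$-invariant holomorphic $\mathbb C^k$-valued $1$-form $\eta$ on $M$ with $\eta(R_j)=\varepsilon_j$. Its kernel is a holomorphic subbundle complementary to the fibers, so every holomorphic field $X$ on $B$ has a unique holomorphic lift $\operatorname{Hor}(X)$ with $\eta(\operatorname{Hor}(X))=0$. In a local trivialization $U\times F$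 the form $\eta-dz$ is invariant and vanishes on the $R_j$, so
\begin{equation}\label{eq:localconn}
\eta=\pi^*\beta+dz
\end{equation}
for a holomorphic $\mathbb C^k$-valued $1$-form $\beta$ on $U$.

\begin{proposition}\label{prop:lift}
Let $F=\mathbb C^k/\Gamma$ with $k\ge1$ and let $\pi\colon M\to Q^m$, $m\ge1$, be a holomorphic principal $F$-bundle with a holomorphic connection $\eta$. With $N$, $X_i$, $\kappa$ as in Lemma~\ref{lem:fields}, the fields
\[
e_i=\operatorname{Hor}(X_i)+(\kappa_i\circ\pi)\,R_1\quad(1\le i\le N),\qquad e_{N+j}=R_{j+1}\quad(1\le j\le k-1)
\]
form a confining holomorphic frame. Hence $M$ has a complete Chern-flat metric.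
\end{proposition}

\begin{proof}
There are $N+k-1=2m+k=\dim M$ fields. For coefficients $a$, with $a^-=(a_1,\dots,a_N)$, we have at a point over $b$
\begin{equation}\label{eq:lift}
d\pi\Bigl(\sum a_ie_i\Bigr)=\sum_{i\le N}a_iX_i(b),\qquad
\eta\Bigl(\sum a_ie_i\Bigr)=\bigl(a^-\cdot\kappa(b),\,a_{N+1},\dots,a_{N+k-1}\bigr).
\end{equation}
If $\sum a_ie_i=0$, the first formula gives $a^-=\lambda\kappa(b)$, and the second gives $\lambda=\lambda\,\kappa\cdot\kappa=0$ and $a_{N+j}=0$. So $(e_i)$ is a frame. This is where $k\ge1$ is used: the field $R_1$ absorbs the relation.

Let $\gamma\colon[0,s_0)\to M$ be steered with coefficients $u$, and let $b=\pi\circ\gamma$. By \eqref{eq:lift}, $b$ is steered by $(X_i)$, so it stays in a compact set $S\subset Q^m$. The fiber equation is only available in a trivialization, so we first show that $b$ eventually stays in one. The $X_i$ are bounded on $S$ as vectors in $\mathbb C^{3m}$, so $\dot b$ is bounded, and $b(s)$ converges as $s\to s_0$ to a point $b_*$ of the closed set $Q^m$. Trivialize $M$ over a neighborhood $U$ of $b_*$, choose a compact neighborhood $U'\subset U$ of $b_*$, and choose $s_1<s_0$ with $b(s)\in U'$ for $s\ge s_1$. On $[s_1,s_0)$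 write $\gamma=(b,\,z\bmod\Gamma)$ with $z(s)\in\mathbb C^k$ smooth. By \eqref{eq:localconn},
\[
\dot z=\eta(\dot\gamma^{1,0})-\beta(\dot b^{1,0}).
\]
The first term is bounded by \eqref{eq:lift}, because $u$ is bounded and $\kappa$ is bounded on $S$; the second is bounded because $\beta$ is bounded on $U'$. So $z$ stays in a closed ball, $\gamma([s_1,s_0))$ lies in a compact subset of $U'\times F$, and $\gamma([0,s_1])$ is compact. The last assertion follows from Lemmas~\ref{lem:frame}(a) and~\ref{lem:complete}.
\end{proof}

For $m=1$, $F=\mathbb C$, the trivial bundle and $\eta=dt$, this is the frame of Section~\ref{sec:quadric}.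

\subsection{The bundles $M_\rho$ and their fundamental groups}

A source of twisted bundles with holomorphic connections is the presentation of $Q$ as a homogeneous space of $SL_2=SL_2(\mathbb C)$. For $x\in\mathbb C^3$ put
\[
\sigma(x)=\begin{pmatrix}x_3&x_1-ix_2\\ x_1+ix_2&-x_3\end{pmatrix},\qquad \sigma_3=\sigma(\varepsilon_3)=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
Then $\sigma$ is a linear isomorphism onto the trace-free matrices, and $\det\sigma(x)=-x\cdot x$. So $\sigma(Q)$ is the set of trace-free matrices with eigenvalues $\pm1$, which is the conjugacy class of $\sigma_3$ under $SL_2$. The stabilizer of $\sigma_3$ is the diagonal torus $T=\{\exp(\zeta\sigma_3):\zeta\in\mathbb C\}\cong\mathbb C^*$. Hence $A\mapsto\sigma^{-1}(A\sigma_3A^{-1})$ induces a biholomorphism $SL_2/T\cong Q$, and $SL_2^m\to Q^m$ is a holomorphic principal $T^m$-bundle. We identify $\operatorname{Lie}(T^m)$ with $\mathbb C^m$ by the basis $\sigma_3$ in each factor.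

On $SL_2$ consider the holomorphic form $\alpha=\frac12\operatorname{tr}(\sigma_3A^{-1}dA)$. On the generator $A\sigma_3$ of the right action of $T$ it takes the value $\frac12\operatorname{tr}(\sigma_3^2)=1$. Right translation by $\delta\in T$ replaces $A^{-1}dA$ by $\delta^{-1}A^{-1}dA\,\delta$, which does not change $\alpha$ because $\delta$ commutes with $\sigma_3$. So $\alpha$ is a holomorphic connection on $SL_2\to Q$, and the pullbacks $\alpha_j$ of $\alpha$ from the factors give a holomorphic connection $(\alpha_1,\dots,\alpha_m)$ on $SL_2^m\to Q^m$.

\begin{remark}\label{rem:SL2}
The group $SL_2$ itself fits the pattern of Proposition~\ref{prop:lift}. From $\sigma(a)\sigma(b)=(a\cdot b)I+i\,\sigma(a\times b)$ it follows that $\xi_a=-\frac i2\sigma(a)$ satisfies $[\xi_a,\sigma(x)]=\sigma(a\times x)$ and $\frac12\operatorname{tr}(\sigma(x)\xi_a)=-\frac i2\,a\cdot x$. So the right-invariant field $A\mapsto\xi_aA$ projects to $L_a$, and $\alpha(\xi_aA)=\frac12\operatorname{tr}(A\sigma_3A^{-1}\xi_a)=-\frac i2\,a\cdot x$; that is, it equals $\operatorname{Hor}(L_a)-\frac i2(a\cdot x)R_1$. Up to the constant $-\frac i2$, the frame on $Q\times\mathbb C$ is the formula for the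 invariant frame of $SL_2$, transplanted to a different bundle over $Q$.
\end{remark}

Let $\rho\colon T^m\to F=\mathbb C^k/\Gamma$ be a holomorphic homomorphism with differential $d\rho\colon\mathbb C^m\to\mathbb C^k$. Let $M_\rho$ be the quotient of $SL_2^m\times F$ by the right action $(A,f)\cdot\delta=(A\delta,\,f-\rho(\delta))$ of $T^m$, and write $[A,f]$ for classes. Translations of $F$ commute with this action, and a local holomorphic section $b\mapsto A(b)$ of $SL_2^m\to Q^m$ gives the trivialization $(b,f)\mapsto[A(b),f]$. So $M_\rho$ is a holomorphic principal $F$-bundle over $Q^m$.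

\begin{proposition}\label{prop:Mrho}
The manifold $M_\rho$ is noncompact and has a complete Chern-flat metric. If $\rho_*\colon\pi_1(T^m)\to\pi_1(F)$ is surjective, then $M_\rho$ is simply connected.
\end{proposition}

\begin{proof}
It is noncompact because it maps onto $Q^m$. On $SL_2^m\times F$ consider the form $\tilde\eta=d\rho\circ(\alpha_1,\dots,\alpha_m)+dz$. It is invariant under $T^m$, since the $\alpha_j$ are invariant under right translation by $T^m$ and $dz$ under translations of $F$. The generator of the $T^m$-action in the direction $\zeta\in\mathbb C^m$ has a component along $SL_2^m$ on which $(\alpha_1,\dots,\alpha_m)$ takes the value $\zeta$, and the component $-d\rho(\zeta)$ along $F$; so $\tilde\eta$ vanishes on it. Hence $\tilde\eta$ descends to a holomorphic form $\eta$ on $M_\rho$, which is $F$-invariant with $\eta(R_j)=\varepsilon_j$. Proposition~\ref{prop:lift} gives the metric.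

By the polar decomposition $SL_2$ is homotopy equivalent to $SU(2)=S^3$, so $\pi_1$ and $\pi_2$ of $SL_2^m$ vanish, and by (F5) the boundary map $\partial_T\colon\pi_2(Q^m)\to\pi_1(T^m)$ of $SL_2^m\to Q^m$ is an isomorphism. The map $SL_2^m\to M_\rho$, $A\mapsto[A,0]$, covers the identity of $Q^m$, and on the fiber through the unit element it sends $\delta$ to $[\delta,0]=[1,\rho(\delta)]$, so it restricts to $\rho$. By naturality the boundary map of $M_\rho\to Q^m$ is $\partial=\rho_*\circ\partial_T$. If $\rho_*$ is surjective, so is $\partial$, and exactness of $\pi_2(Q^m)\to\pi_1(F)\to\pi_1(M_\rho)\to\pi_1(Q^m)=1$ gives $\pi_1(M_\rho)=1$.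
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:B} and \ref{thm:A}}

\begin{proof}[Proof of the main statement of Theorem~\ref{thm:B} and of (a)]
Since $m\ge r$, there are $\omega_1,\dots,\omega_m\in\Gamma$ that generate $\Gamma$ (add zeros if $m>r$). Define
\begin{equation}\label{eq:rho}
\rho\bigl(\exp(\zeta_1\sigma_3),\dots,\exp(\zeta_m\sigma_3)\bigr)=\sum_{j=1}^m\frac{\zeta_j}{2\pi i}\,\omega_j\ \bmod\Gamma .
\end{equation}
Each $\zeta_j$ is determined modulo $2\pi i\mathbb Z$, so $\rho$ is a well-defined holomorphic homomorphism. The loop $\zeta_j=2\pi is$, $0\le s\le1$, in the $j$-th factor is sent to the loop $s\omega_j$, whose class in $\pi_1(F)=\Gamma$ is $\omega_j$. So $\rho_*$ is surjective, and by Proposition~\ref{prop:Mrho} the manifold $M_\rho$, of dimension $2m+k$, is simply connected with a complete Chern-flat metric. Its fibers are closed complex submanifolds biholomorphic to $F$; if $M_\rho$ is Stein, then so is $F$ by (F1). For (a), take for $F$ the given torus.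
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1) and (3)]
Let $P_\tau=M_\rho$ for $F=E_\tau$, $m=2$, $\omega_1=1$, $\omega_2=\tau$ and $\rho$ as in \eqref{eq:rho}. It has dimension $2\cdot2+1=5$ and is simply connected, noncompact, complete and Chern-flat. Explicitly, for $(x,y)\in Q^2$ Lemma~\ref{lem:fields} gives $\kappa=(x_1y_3,x_2y_3,x_3y_3,y_1,y_2)$, and the unitary frame is
\begin{gather*}
e_i=\operatorname{Hor}\bigl(L_i^{(x)}+x_iL_3^{(y)}\bigr)+x_iy_3R_1\quad(i=1,2,3),\\
e_4=\operatorname{Hor}\bigl(L_1^{(y)}\bigr)+y_1R_1,\qquad e_5=\operatorname{Hor}\bigl(L_2^{(y)}\bigr)+y_2R_1 .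
\end{gather*}
The fibers of $P_\tau\to Q^2$ are compact complex submanifolds isomorphic to $E_\tau$, so $P_\tau$ is not Stein by (F2). A complex Lie group biholomorphic to $P_\tau$ would be simply connected, hence Stein by (F3). This proves (1).

For (3), equip $P_\tau\times\mathbb C^j$ and $(Q\times\mathbb C)\times\mathbb C^j$ with the product metrics, Euclidean on $\mathbb C^j$. They are complete, and Chern-flat by Lemma~\ref{lem:frame}(a), since the given frame together with the coordinate fields of $\mathbb C^j$ is a holomorphic unitary frame. Both manifolds are simply connected and noncompact. The first contains $E_\tau$, so it is not Stein and, by (F3), not a complex Lie group. The second is closed in $\mathbb C^{4+j}$, hence Stein, and has $\pi_2=\mathbb Z$.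
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) and (c)]
(b) Let $Z\subset P_\tau$ be a compact irreducible curve. The six coordinate functions of $Q^2\subset\mathbb C^6$ pull back to holomorphic functions on $P_\tau$, which are constant on $Z$ by (F2). So $Z$ lies in a fiber, and since the fiber is an irreducible curve, $Z$ is the fiber. A biholomorphism $P_\tau\cong P_{\tau'}$ carries compact curves to compact curves, so it forces $E_\tau\cong E_{\tau'}$. Such an isomorphism lifts to an affine map $z\mapsto\lambda z+\mu$ with $\lambda(\mathbb Z+\tau\mathbb Z)=\mathbb Z+\tau'\mathbb Z$; then $\lambda$ and $\lambda\tau$ form a basis of $\mathbb Z+\tau'\mathbb Z$, so $\tau$ is one of countably many numbers determined by $\tau'$. Thus each biholomorphism class contains countably many of the uncountably many parameters $\tau$.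

(c) We choose a noncompact fiber without nonconstant functions. Let $\Gamma\subset\mathbb C^2$ be generated by $(1,0)$, $(0,1)$ and $(i,i\sqrt2)$. These vectors are linearly independent over $\mathbb R$, because only the third has a nonzero imaginary part, so $\Gamma$ is discrete; and $F=\mathbb C^2/\Gamma$ is noncompact, because $\Gamma$ spans a real subspace of dimension $3<4$. Through $w_j=e^{2\pi iz_j}$, a holomorphic function on $F$ is a holomorphic function $\sum a_{jl}\,w_1^jw_2^l$ on $(\mathbb C^*)^2$ that is invariant under $(w_1,w_2)\mapsto(e^{-2\pi}w_1,e^{-2\pi\sqrt2}w_2)$. Uniqueness of Laurent coefficients gives $a_{jl}\,(e^{-2\pi(j+l\sqrt2)}-1)=0$, and $j+l\sqrt2=0$ only for $j=l=0$. So $\mathcal O(F)=\mathbb C$. Take $m=3$; then $M_\rho$ has dimension $6+2=8$, and every holomorphic function on it is constant along the fibers. The hull of a single point therefore contains a fiber, which is closed and noncompact, so the hull is not compact.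
\end{proof}

\section{Isotropy bundles over reductive homogeneous spaces}\label{sec:isotropy}

In Section~\ref{sec:quadric} the fields $L_a$ are the infinitesimal action of a Lie algebra on the homogeneous space $Q$, the relations at $x$ form the isotropy algebra $\mathbb Cx$, and $a\mapsto(a\cdot x)x$ is a projection onto it. This suggests the general construction: over $B=G/H$, take as fiber the isotropy algebra itself, and let the fiber record the projection of $\xi\in\mathfrak g$ to it. The new difficulty is that the bundle of isotropy algebras has no preferred trivialization, so there is no analogue of $\partial_t$ or of the product connection. Both are replaced by a holomorphic family of projections, which exists because $H$ is the complexification of a compact group.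

Let $K\supset L$ be as in Theorem~\ref{thm:C}, with Lie algebras $\mathfrak k\supset\mathfrak l$. Let $G=K^{\mathbb C}=K\exp(i\mathfrak k)$ be the complexification of $K$, a complex reductive group with Lie algebra $\mathfrak g=\mathfrak k\otimes\mathbb C$, and let $H=L^{\mathbb C}=L\exp(i\mathfrak l)$, a closed complex reductive subgroup with Lie algebra $\mathfrak h=\mathfrak l\otimes\mathbb C$, connected because $L$ is. Put $B=G/H$. We use two theorems: by Matsushima \cite{Mat}, the quotient of a complex reductive group by a closed complex reductive subgroup is Stein, so $B$ is Stein; and by Mostow's decomposition \cite{Mos}, $B$ is diffeomorphic to the total space of a real vector bundle over $K/L$, so $B$ is homotopy equivalent to $K/L$.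

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The manifold.} Choose an $\operatorname{Ad}(K)$-invariant inner product on $\mathfrak k$ and let $\Pi_0\colon\mathfrak g\to\mathfrak h$ be the complex linear extension of the orthogonal projection $\mathfrak k\to\mathfrak l$. It commutes with $\operatorname{Ad}(L)$, hence with $\operatorname{ad}\mathfrak l$, hence by complex linearity with $\operatorname{ad}\mathfrak h$, and hence with $\operatorname{Ad}(H)$, as $H$ is connected. Therefore
\[
\Pi_{AH}=\operatorname{Ad}(A)\,\Pi_0\operatorname{Ad}(A)^{-1}\qquad(A\in G)
\]
is a well-defined holomorphic map $\Pi\colon B\to\operatorname{End}(\mathfrak g)$ with $\Pi^2=\Pi$, and the image of $\Pi_{AH}$ is $V_{AH}=\operatorname{Ad}(A)\mathfrak h$. Let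
\[
M=\{(b,w)\in B\times\mathfrak g:\ \Pi_bw=w\},
\]
the total space of the holomorphic vector bundle $V\to B$. It is a closed complex submanifold of the Stein manifold $B\times\mathfrak g$, hence Stein. Its dimension is $\dim B+\dim\mathfrak h=\dim\mathfrak g=\dim_{\mathbb R}K=:N$. It is homotopy equivalent to $B$, hence to $K/L$, and $K/L$ is simply connected by (F5) for $K\to K/L$, since $K$ is simply connected and $L$ is connected.

\emph{The fields.} For $\xi\in\mathfrak g$ let $X_\xi(b)=\frac{d}{ds}\big|_{s=0}\exp(s\xi)b$, a holomorphic field on $B$ that depends complex linearly on $\xi$. The stabilizer of $AH$ is $AHA^{-1}$, so $X_\xi(b)=0$ if and only if $\xi\in V_b$. On $M$ define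
\[
e_\xi(b,w)=\bigl(X_\xi(b),\ d\Pi(X_\xi)\,w+\Pi_b\xi\bigr)\in T^{1,0}_bB\oplus\mathfrak g,
\]
and put $e_i=e_{\xi_i}$ for a basis $\xi_1,\dots,\xi_N$ of $\mathfrak g$. The term $d\Pi(X_\xi)w$ keeps $w$ in the moving subspace $V_b$, and $\Pi_b\xi$ is the analogue of $(a\cdot x)\partial_t$.

\emph{Tangency.} Differentiating $\Pi^2=\Pi$ gives $d\Pi\,\Pi+\Pi\,d\Pi=d\Pi$, and multiplying by $\Pi$ on both sides gives $\Pi\,d\Pi\,\Pi=0$. Hence for $(b,w)\in M$ and $X\in T_b^{1,0}B$,
\begin{equation}\label{eq:kernel}
\Pi_b\,d\Pi(X)\,w=\Pi_b\,d\Pi(X)\,\Pi_bw=0 .
\end{equation}
Differentiating the defining equation $(1-\Pi_b)w=0$ shows that a tangent vector $(X,\dot w)$ of $M$ at $(b,w)$ satisfies $(1-\Pi_b)\dot w=d\Pi(X)w$. By \eqref{eq:kernel}, the solutions of this linear equation are the pairs with $\dot w\in d\Pi(X)w+V_b$. They form a space of dimension $\dim B+\dim V_b=\dim M$, which is therefore the tangent space, and it contains $e_\xi(b,w)$.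

\emph{Frame.} The map $\xi\mapsto e_\xi(b,w)$ is linear. If $e_\xi(b,w)=0$, then $X_\xi(b)=0$, so $\xi\in V_b$, and the second component is $\Pi_b\xi=\xi=0$. So the $N$ fields $e_i$ form a holomorphic frame.

\emph{Confinement.} Let $\gamma=(b,w)\colon[0,s_0)\to M$ be steered with coefficients $u$, and put $\xi(s)=\sum u_i(s)\xi_i$, a bounded function. To confine $b$ we lift its equation $\dot b^{1,0}=X_{\xi(s)}(b)$ to the group. Let $A(s)$ solve $\dot A=\xi(s)A$, $A(0)=1$, where $\xi A$ is the right translate of $\xi$. Fix a right-invariant Riemannian metric on $G$; it is complete, being homogeneous. The speed of $A$ is $|\xi(s)|$, so on its interval of existence in $[0,s_0)$ the curve $A$ has finite length and stays in a compact set; in particular it exists on all of $[0,s_0)$. The curve $A(s)b(0)$ has velocity $X_{\xi(s)}(A(s)b(0))$, so $b(s)=A(s)b(0)$ by uniqueness, and $b$ stays in a compact set $S\subset B$. The second component satisfies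
\[
\dot w=\sum_iu_i\,d\Pi\bigl(X_{\xi_i}(b)\bigr)w+\Pi_b\,\xi(s),
\]
a linear equation whose coefficients are bounded because $b\in S$ and $u$ is bounded. By Gronwall's inequality $w$ is bounded. Since $M$ is closed in $B\times\mathfrak g$, the image of $\gamma$ is relatively compact in $M$. Lemmas~\ref{lem:frame}(a) and~\ref{lem:complete} finish the proof.
\end{proof}

\begin{example}
Let $K=SU(2)$ and let $L$ be its diagonal circle, so $G=SL_2$, $H=T$ and $B=Q$. Identify $\mathfrak g$ with $\mathbb C^3$ by $a\mapsto\xi_a$ as in Remark~\ref{rem:SL2}. Then $X_a=L_a$, $V_x=\mathbb Cx$ and $\Pi_xa=(a\cdot x)x$. Write $w=tx$. For $v=a\times x$ we get $d\Pi(v)w=(w\cdot v)x+(w\cdot x)v=tv$, so the second component of $e_a$ is $tv+(a\cdot x)x$. Comparing with $\dot w=t\dot x+\dot t\,x$ gives $\dot t=a\cdot x$: the construction returns $Q\times\mathbb C$ with the frame of Theorem~\ref{thm:A}(2).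
\end{example}

\begin{remark}
Take $K/L=S^d=\operatorname{Spin}(d+1)/\operatorname{Spin}(d)$ with $d\ge2$ even, or $K/L=\mathbb{CP}^d=SU(d+1)/S(U(1)\times U(d))$ with $d\ge1$. These spaces are not H-spaces, and the manifolds $M$ of Theorem~\ref{thm:C} carry no topological group structure. Indeed, in both cases the rational cohomology ring is $\mathbb Q[\chi]/(\chi^{l+1})$ with $l\ge1$ and $\chi$ of even degree. A continuous multiplication $\mu$ with a unit up to homotopy would satisfy $\mu^*\chi=\chi\otimes1+1\otimes\chi$, as $\chi$ has the lowest positive degree. Then $0=\mu^*(\chi^{l+1})$ would have the nonzero component $(l+1)\,\chi^l\otimes\chi$.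
\end{remark}

\section{Restrictions on simply connected complete Chern-flat manifolds}\label{sec:restrictions}

Throughout this section $(M,g)$ is as in Theorem~\ref{thm:D}, $e_1,\dots,e_n$ is a parallel unitary frame (Lemma~\ref{lem:frame}(b), where simple connectivity enters), $\theta^1,\dots,\theta^n$ is the dual holomorphic coframe, and $e_a=\sum a_ie_i$ for constant $a\in\mathbb C^n$. For a holomorphic field $X$ let $X^{\mathbb R}=X+\overline X$ be the real field with $(1,0)$-part $X$. Then $(iX)^{\mathbb R}=JX^{\mathbb R}$, where $J$ is the complex structure, and $[X^{\mathbb R},Y^{\mathbb R}]=[X,Y]^{\mathbb R}$ for holomorphic $X,Y$, since $[X,\overline Y]=0$. Completeness of $g$ is used through the following lemma.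

\begin{lemma}\label{lem:flows}
Each field $e_a^{\mathbb R}$ is complete, and its flow $\varphi^a_s$ consists of biholomorphisms. The map $\mathbb C\times M\to M$, $(\zeta,p)\mapsto\varphi_1^{\zeta a}(p)$, is holomorphic, with $\zeta$-derivative $e_a(p)$ at $\zeta=0$. The group $\mathcal G$ generated by all $\varphi_s^a$ acts transitively on $M$.
\end{lemma}

\begin{proof}
An integral curve of $\pm e_a^{\mathbb R}$ on a bounded interval is steered, with $u=\pm a$. By Lemma~\ref{lem:complete} it stays in a compact set, so it extends. In local coordinates the flow solves $\dot z=e_a(z)$ with a holomorphic right side, so it depends holomorphically on the initial point. The fields $e_a^{\mathbb R}$ and $e_{ia}^{\mathbb R}=Je_a^{\mathbb R}$ commute, so $\varphi_1^{\zeta a}=\varphi^a_{s}\circ\varphi^{ia}_{s'}$ for $\zeta=s+is'$; the derivatives in $s$ and $s'$ are $e_a^{\mathbb R}$ and $Je_a^{\mathbb R}$ at the image point, which is the Cauchy--Riemann equation in $\zeta$. Finally, the smooth map $\mathbb C^n\to M$, $a\mapsto\varphi_1^a(p)$, has at $a=0$ the differential $a\mapsto e_a^{\mathbb R}(p)$, because $\varphi_1^{sa}=\varphi_s^a$. This is an isomorphism, so the orbit of $p$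 contains a neighborhood of $p$. All orbits are open, and $M$ is connected, so there is only one.
\end{proof}

\subsection{Constant structure functions, functions and maps}

We recall the theorem of Palais \cite{Pal}: if $\mathfrak g$ is a finite-dimensional real Lie algebra of complete vector fields on a manifold $M$, and $G$ is the simply connected Lie group with Lie algebra $\mathfrak g$, then there is a smooth right action of $G$ on $M$ with $\frac d{ds}\big|_{s=0}\,p\cdot\exp(s\xi)=\xi(p)$ for all $\xi\in\mathfrak g$.

\begin{proof}[Proof of Theorem~\ref{thm:D}(i)--(iii) and the case $n=1$ of (iv)]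
(i) Suppose that the $c_{ij}^k$ are constant. Then the fields $e_a$ form a complex Lie algebra $\mathfrak g$ of dimension $n$, and $e_a\mapsto e_a^{\mathbb R}$ is an isomorphism of the underlying real Lie algebra onto a Lie algebra of complete vector fields. Let $G$ be the simply connected complex Lie group with Lie algebra $\mathfrak g$, acting on $M$ from the right by the theorem of Palais. The action is transitive, since it contains the flows that generate $\mathcal G$. Fix $p\in M$ and let $\psi\colon G\to M$, $\psi(A)=p\cdot A$. Differentiating $\psi(A\exp(s\xi))=\psi(A)\cdot\exp(s\xi)$ at $s=0$ shows that $d\psi$ sends the left-invariant field defined by $e_a\in\mathfrak g$ to $e_a^{\mathbb R}$. So $d\psi$ is everywhere invertible, and it is complex linear because $e_{ia}^{\mathbb R}=Je_a^{\mathbb R}$. Thus $\psi$ is a local biholomorphism, the stabilizer $G_p$ is discrete, and $\psi$ is the covering $G\to G_p\backslash G\cong M$. Since $G$ is connected and $M$ is simply connected, $\psi$ is bijective. The metric $\psi^*g$ has a left-invariant unitary frame, so it is left-invariant.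

Conversely, on a complex Lie group with a left-invariant metric, a unitary basis at the unit element extends to a left-invariant frame, which is holomorphic and unitary, hence parallel by Lemma~\ref{lem:frame}(a), and whose structure functions are the structure constants of the Lie algebra.

(ii) If $\mathcal O(M)=\mathbb C$, the $c_{ij}^k$ are constant. By (i) and (F3), $M$ is Stein, so $\mathcal O(M)$ separates points; since $n\ge1$, this contradicts $\mathcal O(M)=\mathbb C$. On a compact manifold all holomorphic functions are constant, so $M$ is noncompact.

(iii) If $\phi\colon Z\to M$ is holomorphic, then $\phi^*\theta^i\in H^0(Z,\Omega^1)=0$ for all $i$. Since the $\theta^i$ form a coframe, $d\phi=0$, and $\phi$ is constant.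

(iv) for $n=1$. The only structure function vanishes because $[e_1,e_1]=0$. By (i), $M$ is a simply connected complex Lie group with one-dimensional, hence abelian, Lie algebra, so the exponential map is an isomorphism $\mathbb C\cong M$.
\end{proof}

Part (iii) does not use completeness. Part (i) does: the unit ball of $\mathbb C^n$ with the Euclidean metric has vanishing structure functions, but it is not isometric to a Lie group with an invariant metric, which would be complete. Part (ii) fails without simple connectivity, as flat complex tori show.

\begin{remark}\label{rem:kahler}
The fundamental form of $g$ is a constant multiple of $i\sum\theta^k\wedge\overline{\theta^k}$. The $(2,1)$-part of its differential is the same multiple of $i\sum d\theta^k\wedge\overline{\theta^k}$, and $d\theta^k(e_i,e_j)=-c_{ij}^k$. So if $g$ is K\"ahler, then all $c_{ij}^k$ vanish, and by (i) $M$ is a simply connected abelian complex Lie group, that is, $\mathbb C^n$.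
\end{remark}

\subsection{Surfaces contain no compact curves}

The examples $P_\tau$ are fibered in elliptic curves over a base whose $\pi_2$ kills the fundamental group of the fiber. For $n=2$ we show that a single compact curve forces a fibration in elliptic curves as well, but now over a noncompact Riemann surface, where no $\pi_2$ is available.

We recall intersection numbers on a complex surface $M$ that need not be compact. Let $Z\subset M$ be a compact irreducible curve with normalization $\nu\colon\tilde Z\to Z$. For a holomorphic line bundle $\mathcal L$ on $M$ put $\mathcal L\cdot Z=\deg\nu^*\mathcal L$, and for a divisor $D$ (a locally finite sum of irreducible curves with integer coefficients) put $D\cdot Z=\mathcal O(D)\cdot Z$. This number is additive in $D$ and vanishes if $D$ is the divisor of a global function. If $D\ge0$ and $Z$ is not a component of $D$, then the canonical section of $\mathcal O(D)$ pulls back to a nonzero holomorphic section on $\tilde Z$ that vanishes exactly over $Z\cap\operatorname{supp}D$; so $D\cdot Z\ge0$, with equality if and only if $Z\cap\operatorname{supp}D=\emptyset$. The arithmetic genus $p_a(Z)=\dim H^1(Z,\mathcal O_Z)$ is at least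 the genus of $\tilde Z$, with equality if and only if $Z$ is smooth, and the adjunction formula reads $2p_a(Z)-2=K_M\cdot Z+Z\cdot Z$, where $K_M$ is the canonical bundle.

\begin{proof}[Proof of Theorem~\ref{thm:D}(iv) for $n=2$]
An irreducible component of dimension $2$ of a compact analytic subset would be all of $M$, which is noncompact by (ii). So it suffices to derive a contradiction from the existence of a compact irreducible curve. Let $\mathcal C\neq\emptyset$ be the set of these curves. By (F2), $M$ is not Stein, so by (i) and (F3) some structure function $f\in\mathcal O(M)$ is nonconstant. We fix $f$.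

\emph{Step 1: every $Z\in\mathcal C$ is a smooth elliptic curve that meets no other irreducible component of the fiber of $f$ containing it.} By (F2), $f$ has a constant value $c$ on $Z$. Write $\operatorname{div}(f-c)=lZ+D$ with $l\ge1$, $D\ge0$ and $Z$ not a component of $D$. Then $l\,Z\cdot Z+D\cdot Z=0$ and $D\cdot Z\ge0$, so $Z\cdot Z\le0$. The bundle $K_M$ is trivialized by $\theta^1\wedge\theta^2$, so adjunction gives $2p_a(Z)-2=Z\cdot Z\le0$. On the other hand the nonconstant map $\nu\colon\tilde Z\to M$ and (iii) show that $\tilde Z$ is not $\mathbb P^1$. Hence $1\le\operatorname{genus}(\tilde Z)\le p_a(Z)\le1$. So $Z$ is smooth of genus one, $Z\cdot Z=0$, $D\cdot Z=0$, and $Z\cap\operatorname{supp}D=\emptyset$.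

\emph{Step 2: every point of $M$ lies on exactly one curve of $\mathcal C$.} Biholomorphisms permute $\mathcal C$, so by the transitivity in Lemma~\ref{lem:flows} every point lies on some curve. If $Z'\neq Z$ in $\mathcal C$ had a common point, then $f=c$ on $Z'$ as well, so $Z'$ would be another irreducible component of the curve $f^{-1}(c)$ meeting $Z$, against Step~1.

\emph{Step 3: the partition $\mathcal C$ is locally a product.} We look for a constant field $e_a$ transverse to $Z$ everywhere and sweep out a neighborhood of $Z$ by its flow. The elliptic curve $Z$ has a nowhere vanishing holomorphic vector field $v$. The functions $\lambda_i=\theta^i(v)$ are holomorphic on $Z$, hence constant, so $v=e_\lambda$ along $Z$ for a constant $\lambda\in\mathbb C^2\setminus\{0\}$. Choose $a\in\mathbb C^2\setminus\mathbb C\lambda$ and let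
\[
\Phi\colon\mathbb C\times Z\to M,\qquad\Phi(\zeta,p)=\varphi_1^{\zeta a}(p),
\]
which is holomorphic by Lemma~\ref{lem:flows}. Along $\{0\}\times Z$ its differential sends $\partial_\zeta$ to $e_a$ and $v$ to $e_\lambda$, so it is invertible there, and by compactness of $Z$ it is invertible on $\Delta_\epsilon\times Z$ for small $\epsilon$, where $\Delta_\epsilon=\{|\zeta|<\epsilon\}$. For small $\epsilon$ the map $\Phi$ is also injective on $\Delta_\epsilon\times Z$. Otherwise there are pairs $(\zeta_j,p_j)\ne(\zeta'_j,p'_j)$ with equal images and $\zeta_j,\zeta_j'\to0$; along a subsequence $p_j\to p$ and $p'_j\to p'$, then $p=\Phi(0,p)=\Phi(0,p')=p'$, which contradicts the injectivity of $\Phi$ near $(0,p)$. So $\Phi$ maps $\Delta_\epsilon\times Z$ biholomorphically onto an open neighborhood $U_\epsilon(Z)$ of $Z$. The slices $\Phi(\{\zeta\}\times Z)=\varphi_1^{\zeta a}(Z)$ belong to $\mathcal C$, and by Step~2 they are exactly the curves of $\mathcal C$ that meet $U_\epsilon(Z)$.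

\emph{Step 4: the quotient.} Let $q\colon M\to\mathcal C$ send a point to the curve through it, and give $\mathcal C$ the quotient topology. By Step~3 each set $q(U_\epsilon(Z))$ is open and homeomorphic to $\Delta_\epsilon$ through the coordinate $\zeta$, and $q$ is a locally trivial bundle whose fibers are elliptic curves. If $\zeta,\zeta'$ are two such coordinates, defined by $\Phi$ and $\Phi'$, then on the overlap $\zeta'$ is the first component of $\Phi'^{-1}(\Phi(\zeta,p))$ for any fixed $p\in Z$, which is holomorphic in $\zeta$. The space $\mathcal C$ is Hausdorff: distinct $Z,Z'$ are disjoint compact sets, so they have disjoint neighborhoods, which contain $U_\epsilon(Z)$ and $U_\epsilon(Z')$ for small $\epsilon$ by compactness. It is connected and second countable, as the image of $M$ under the open map $q$. So $\mathcal C$ is a Riemann surface.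

The function $f$ is constant on the fibers of $q$, so $f=\bar f\circ q$, where $\bar f(\zeta)=f(\Phi(\zeta,p))$ in a chart. Thus $\bar f$ is holomorphic and nonconstant, and $\mathcal C$ is noncompact. By (F5), $\pi_1(M)=1$ maps onto $\pi_1(\mathcal C)$, so $\mathcal C$ is simply connected. By the uniformization theorem $\mathcal C$ is the plane or the disk, so $\pi_2(\mathcal C)=0$, and (F5) shows that $\pi_1(Z)\cong\mathbb Z^2$ injects into $\pi_1(M)=1$. This is a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mat}
Matsushima (1960).

\bibitem{MM}
Matsushima and Morimoto, Bull. SMF 88 (1960).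

\bibitem{MWY}
Zeqing Miao, Hanyu Wu, and Bo Yang, \emph{Holomorphic functions on a class of complete Hermitian manifolds}, arXiv:2608.01594 (2026).

\bibitem{Mos}
Mostow (1955).

\bibitem{Pal}
Palais (1957).

\end{thebibliography}
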